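# Curves with ample normal bundle and the interior of the dual Kähler cone

## 1. A quantitative positivity theorem for $[C]$

**Theorem 1.** Let $X$ be a compact Kähler manifold of dimension $n$, let $\mathcal K(X)\subset H^{1,1}(X,\mathbb R)$ be its Kähler cone, i.e. the open convex cone of classes of Kähler forms, and let
$$\mathcal K^*(X)=\{\gamma\in H^{n-1,n-1}(X,\mathbb R):\ \gamma\cdot\alpha\ge 0\ \text{ for all }\alpha\in\mathcal K(X)\}$$
be the dual cone. If $C\subset X$ is a smooth curve with ample normal bundle, then
$$[C]\in\operatorname{Int}\mathcal K^*(X).$$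
More precisely, suppose that $n\ge2$ and that $X$ and $C$ are connected, and let $\mu$ be the minimum of $\deg Q/\operatorname{rk}Q$ over all nonzero quotient bundles $Q$ of the normal bundle $N=N_{C/X}$. Then $\mu>0$, and for all nef classes $\alpha,\omega$
$$(\alpha\cdot C)\,(\omega\cdot C)^{n-1}\ \ge\ \Big(\frac{n-1}{n}\,\mu\Big)^{n-1}\alpha\cdot\omega^{n-1}. \tag{1}$$
So for every Kähler class $\omega$, the class $[C]-c\,\omega^{n-1}$ lies in $\mathcal K^*(X)$, with $c=\big(\frac{(n-1)\mu}{n\,\omega\cdot C}\big)^{n-1}>0$.

The engine behind Theorem 1 is an inequality for a single class.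

**Theorem 2.** Let $n\ge 2$, let $X$ and $C$ be connected and let $\mu$ be as in Theorem 1. For every nef class $\beta$,
$$\beta\cdot C\ \ge\ \mu^{\frac{n-1}{n}}\,(\beta^n)^{\frac1n}. \tag{2}$$

The assertion $[C]\in\operatorname{Int}\mathcal K^*(X)$ is stated as a conjecture in Keiji Oguiso, Thomas Peternell, "The dual Kaehler cone of compact Kaehler threefolds", arXiv:math/0107224 (2001). Theorem 1 says that it is true. A complement about pseudoeffective classes, Theorem 3, is stated and proved in Section 11; Theorems 1 and 2 do not use it.

What does the statement say? A curve has positive degree against every Kähler class, so $[C]\in\mathcal K^*(X)$ always. If $\alpha$ is only a limit of Kähler classes, then $\alpha\cdot C\ge 0$, and the value $0$ is not excluded. Being interior means exactly that it is excluded for $\alpha\neq0$: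
$$[C]\in\operatorname{Int}\mathcal K^*(X)\iff \alpha\cdot C>0\ \text{ for all }\alpha\in\overline{\mathcal K(X)}\setminus\{0\}. \tag{3}$$
For "$\Leftarrow$", fix a norm on $H^{1,1}(X,\mathbb R)$. The nef classes of norm $1$ form a compact set, so there is $c_0>0$ with $\alpha\cdot C\ge c_0\|\alpha\|$ for all nef $\alpha$; hence every class close enough to $[C]$ is still $\ge0$ on $\mathcal K(X)$. For "$\Rightarrow$", suppose $\alpha\ne0$ is nef and $\alpha\cdot C=0$. By Poincaré duality there is $\gamma$ with $\gamma\cdot\alpha<0$; then $[C]+\varepsilon\gamma$ is negative on $\alpha$, hence on Kähler classes near $\alpha$, for every $\varepsilon>0$.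

So we must get from a hypothesis on a first-order neighbourhood of $C$ to strict positivity of $\alpha\cdot C$ for every nef class on the boundary of the cone. Such classes need not come from divisors, since $X$ need not be projective.

**Harmless reductions.** We take $X$ connected. If $n=1$, then $C=X$, $\mathcal K^*(X)=[0,\infty)$ and $[C]=1$ is interior. If $C$ is disconnected, apply the theorem to each component: a sum of interior points of a convex cone is interior. From now on $n\ge 2$ and $X$, $C$ are connected.

## 2. Cones, slopes and Lelong numbers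

**Nef, psef, Kähler current.** The nef cone is $\overline{\mathcal K(X)}$. A class in $H^{1,1}(X,\mathbb R)$ is *pseudoeffective* (psef) if it contains a closed positive $(1,1)$-current. A *Kähler current* is a closed current $T\ge\delta\omega$ for some $\delta>0$ and some hermitian form $\omega$. The classes that contain Kähler currents form an open cone, and psef plus Kähler lies in it. Every nef class is psef: it is a limit of classes of Kähler forms, these forms have bounded mass, and a weak limit is a closed positive current in the class. The converse fails: on the blow-up of $\mathbb P^2$ at a point with exceptional curve $E_0$, the class of $E_0$ is psef, but $E_0\cdot E_0=-1$, so it is not nef.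

**Minimal slope.** The number $\mu=\mu_{\min}(N)$ is attained by the last quotient of the Harder–Narasimhan filtration of $N$. A quotient of an ample bundle is ample and has ample determinant, so $\mu>0$. Dually, the largest slope of a nonzero subsheaf of $N^*$ is $\mu_{\max}(N^*)=-\mu$. Example: on $\mathbb P^1$, $N=\mathcal O(2)\oplus\mathcal O(4)$ has quotient line bundles of degree $\ge2$ only and itself has slope $3$, so $\mu=2$: the minimal slope sees the weakest direction, not the average.

**Normalization.** We use $dd^c=\frac i\pi\partial\bar\partial$. Then $dd^c\log|s|=[\{s=0\}]$ with multiplicities, and $(dd^c\frac12\log(1+|z|^2))^n$ has total mass $1$ on $\mathbb C^n$.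

**Lelong numbers.** If $T=dd^cu$ near $x$ with $u$ psh, then $\nu(T,x)=\liminf_{z\to x}u(z)/\log|z-x|$. For a prime divisor $D$, $\nu([D],x)$ is the multiplicity of $D$ at $x$. By Siu's theorem the sets $\{\nu(T,\cdot)\ge c\}$, $c>0$, are analytic. Hence along an irreducible hypersurface $D$ the number $\nu(T,\cdot)$ equals its minimum on $D$, the *generic Lelong number* of $T$ along $D$, outside a countable union of proper analytic subsets of $D$. Moreover, if $k$ is this number, then $T-k[D]\ge0$, and $T-k[D]$ has generic Lelong number $0$ along $D$. A closed positive $(1,1)$-current is pulled back under a surjective holomorphic map by pulling back local potentials. Example: if $\pi$ is the blow-up of $C$ and $D\supset C$ is a prime divisor of multiplicity $m$ along $C$, then $\pi^*[D]=m[E]+[D']$ with $D'$ the strict transform, so the generic Lelong number of $\pi^*[D]$ along the exceptional divisor $E$ is $m$.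

**Three theorems used as tools.** *Demailly's regularization theorem* (J. Algebraic Geom. 1 (1992)): let $S$ be a closed positive current on a compact Kähler manifold with Kähler form $\omega$, and $\theta\in\{S\}$ smooth. There are closed currents $S_j=\theta+dd^c\psi_j\ge-\varepsilon_j\omega$ with $\varepsilon_j\to0$, with $\nu(S_j,\cdot)\le\nu(S,\cdot)$, and with *analytic singularities*: locally $\psi_j=c_j\log\sum_i|g_i|^2+O(1)$ with $c_j\geq 0$ and finitely many holomorphic $g_i$. (For a current $\ge-\delta\omega$ the same holds with $S_j\ge-(\delta+\varepsilon_j)\omega$.) *Yau's theorem*: if $\omega_\beta$ is a Kähler form in $\beta$, every smooth positive volume form of total mass $\beta^n$ equals $(\omega_\beta+dd^c\varphi)^n$ for some smooth $\varphi$ with $\omega_\beta+dd^c\varphi>0$. *Bedford–Taylor theory*: for locally bounded psh $u$ the positive measure $(dd^cu)^n$ is defined; it charges no pluripolar set, it depends weakly continuously on $u$ under locally uniform convergence, and two such functions that agree near the boundary of a ball or polydisc have the same mass inside, by Stokes.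

Finally, blow-ups of compact Kähler manifolds along submanifolds are Kähler.

## 3. Surfaces, lines, conics and products of projective spaces

**Surfaces.** Let $n=2$. Then $N$ is a line bundle of degree $C^2=\mu>0$, and (2) says $(\beta\cdot C)^2\ge C^2\,\beta^2$. This is the Hodge index theorem: $\beta-\frac{\beta\cdot C}{C^2}[C]$ is orthogonal to a class of positive square, so its square is $\le0$. If $\alpha$ is nef with $\alpha\cdot C=0$, then $\alpha^2\ge0$, and Hodge index forces $\alpha=0$. Theorem 2 replaces this argument in higher dimension, where $[C]$ and $\beta$ live in different groups.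

**A line in $\mathbb P^n$.** Here $N=\mathcal O(1)^{\oplus(n-1)}$, $\mu=1$, and for $\beta=bH$ both sides of (2) equal $b$.

**A conic in $\mathbb P^3$.** It is a plane section of a quadric, so $N=\mathcal O(2)\oplus\mathcal O(4)$ on $C\cong\mathbb P^1$ and $\mu=2$. For $\beta=bH$, $b>0$, (2) reads $2b\ge2^{2/3}b$: strict.

**Complete intersections: (2) is sharp.** Let $L$ be very ample on a projective $X$ and $C$ a smooth complete intersection of $n-1$ general members of $|L|$. Then $N=(L|_C)^{\oplus(n-1)}$, so $\mu=L\cdot C=L^n$, and for $\beta=L$ the right side of (2) is $(L^n)^{\frac{n-1}n+\frac1n}=L\cdot C$.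

**A product: (1) is sharp.** Let $X=\mathbb P^1\times\mathbb P^{n-1}$, let $f,h$ be the pull-backs of the point class and of the hyperplane class, and $L=af+bh$ with integers $a,b\ge1$; take $C$ as in the previous paragraph. Since $f^2=0$ and $fh^{n-1}=1$, for $\alpha=f$, $\omega=h$ we get
$$\alpha\cdot C=b^{n-1},\quad \omega\cdot C=(n-1)ab^{n-2},\quad \mu=L^n=nab^{n-1},\quad \alpha\cdot\omega^{n-1}=1,$$
and both sides of (1) equal $(n-1)^{n-1}a^{n-1}b^{(n-1)^2}$.

**Nef normal bundle is not enough.** A fibre $C$ of $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$ has $N=\mathcal O$, and its own class $f$ is nef and nonzero with $f\cdot C=0$.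

## 4. Theorem 2 implies Theorem 1

A nef class with $\alpha^n=0$ makes (2) empty. The way around this is to apply (2) to the ray $t\alpha+\omega$ and compare growth in $t$: if $\alpha\cdot C=0$, the left side of (2) stays bounded, while the right side grows like $t^{1/n}$ as soon as $\alpha\cdot\omega^{n-1}>0$.

**Step 1: inequality (1).** Let $\alpha$ be nef and $\omega$ Kähler, and put $m=\alpha\cdot\omega^{n-1}$, $D=\omega\cdot C>0$. Intersection numbers of nef classes are limits of intersection numbers of Kähler classes, hence $\ge0$. So every term in the binomial expansion of $(t\alpha+\omega)^n$ is $\ge 0$ for $t>0$, and $(t\alpha+\omega)^n\ge n\,t\,m$. Theorem 2 gives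
$$t\,\alpha\cdot C+D\ \ge\ K\,t^{1/n},\qquad K:=\mu^{\frac{n-1}n}(nm)^{\frac1n}.$$
If $m=0$, then (1) says $\alpha\cdot C\ge0$, up to the positive factor $D^{n-1}$, and this holds since $\alpha$ is nef. If $m>0$, put $t=y^n$ with $y=\frac{nD}{(n-1)K}$. Then $Ky-D=\frac{D}{n-1}$, and
$$\alpha\cdot C\ \ge\ y^{-n}(Ky-D)=\frac{(n-1)^nK^n}{n^nD^n}\cdot\frac D{n-1}=\frac{(n-1)^{n-1}\,\mu^{n-1}\,n\,m}{n^n\,D^{n-1}}=\Big(\frac{(n-1)\mu}{n}\Big)^{n-1}\frac m{D^{n-1}},$$
which is (1). For nef $\omega$ pass to the limit. For Kähler $\omega$, dividing (1) by $(\omega\cdot C)^{n-1}$ gives $\alpha\cdot C\ge c\,\alpha\cdot\omega^{n-1}$ for all nef $\alpha$, that is, $[C]-c\,\omega^{n-1}\in\mathcal K^*(X)$.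

**Step 2: $[C]$ is interior.** We check the criterion (3). Let $\alpha\ne0$ be nef and $\omega$ a Kähler form. The class $\alpha$ contains a closed positive current $T$, and $T\ne0$ because $\alpha\ne0$. So $\alpha\cdot\omega^{n-1}=\int_XT\wedge\omega^{n-1}>0$, since this is the mass of $T$. By (1), $\alpha\cdot C>0$. $\square$

What remains is Theorem 2.

## 5. Restricting a singular current to $C$, and where this breaks

Let $\beta$ be a Kähler class. Here is the natural first attempt. Use Yau's theorem to concentrate the volume $\beta^n$ near a point $x\in C$. In the limit this should give a closed positive current $T\in\beta$ with a pole at $x$: a local potential $u\le\tau\log|z|+O(1)$, for any $\tau$ with $\tau^n<\beta^n$. Restrict to $C$: if $u|_C\not\equiv-\infty$, then $dd^c(u|_C)$ defines a positive measure on $C$ of total mass $\beta\cdot C$, with an atom of mass $\ge\tau$ at $x$. Hence $\beta\cdot C\ge\tau$, and in the limit $\beta\cdot C\ge(\beta^n)^{1/n}$.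

This never used $N$, so it must break. Take for $C$ a fibre of $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$ with class $f$, let $g$ be the other ruling class, and $\beta=pf+qg$. Then $\beta\cdot C=q$ and $\beta^2=2pq$, so $\beta\cdot C<(\beta^2)^{1/2}$ as soon as $q<2p$. The point of failure is the restriction: every $T\in\beta$ with $\nu(T,x)>q$ has $u\equiv-\infty$ along $C$. Even for a line $C$ in $\mathbb P^n$ and $\beta=H$, a current with a pole at $x$ may be $[\text{hyperplane}\supset C]$.

So $T$ may be singular along all of $C$, and this is where the normal bundle has to help. Let $\pi:Y\to X$ be the blow-up of $C$ and $E=\mathbb P(N)$ its exceptional divisor, and let $k$ be the generic Lelong number of $\pi^*T$ along $E$. The plan has four parts.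

* If $k$ is large, use $N$: the class $(\pi^*\beta-k[E])|_E$ is psef on $\mathbb P(N)$, and ampleness of $N$ will give $\beta\cdot C\ge k\mu$.
* If $k$ is small, part of the pole at $x$ is left after $k[E]$ is removed. It survives on $E$ as a pole along the fibre $E_x$ over $x$, and pushes the estimate up.
* The two contributions must add up to something independent of the unknown $k$. For this the pole at $x$ is weighted: we ask for $u\le\tau\log\max(|z_1|^a,|z_2|,\dots,|z_n|)+O(1)$, where $z_1$ runs along $C$, and take $a=\mu$.
* Having generic Lelong number $0$ along $E$ is weaker than having a restriction to $E$. In one variable $s$, the psh function $-(-\log|s|)^{1/2}$ near $0$ has Lelong number $0$ and the value $-\infty$ at $s=0$. Regularizing cures this but flattens the pole along $E_x$, so the pole must first be turned into a divisor and split off.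

## 6. Pseudoeffective classes on $\mathbb P(N)$

Let $\pi:Y\to X$ be the blow-up of $C$ and $E$ its exceptional divisor; for $n=2$ this means $Y=X$, $E=C$. Then $q:E=\mathbb P(N)\to C$ is the bundle of lines in $N$, $\mathcal O_Y(E)|_E=\mathcal O_{\mathbb P(N)}(-1)$, and $q_*\mathcal O(m)=S^mN^*$ for $m\ge0$. Put $\zeta:=-[E]|_E=c_1(\mathcal O_{\mathbb P(N)}(1))$, and let $F$ be the class of a fibre of $q$.

**Lemma 4.** If $k\ge0$, $d\in\mathbb R$ and $dF+k\zeta$ is psef on $E$, then $d\ge k\mu$.

*Example.* For the conic, $N^*=\mathcal O(-2)\oplus\mathcal O(-4)$, and $N^*\otimes\mathcal O(2)$ has a section; so $\zeta+2F$ is effective on $E$, and here $d=2=k\mu$: the lemma is sharp.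

*Proof.* If $n=2$, then $E=C$, $F$ has degree $1$ and $\zeta=-c_1(N)$ has degree $-\mu$. A psef class on a curve has degree $\ge0$, so $d-k\mu\ge0$. Let $n\ge3$. Then $E$ is projective and $H^{1,1}(E,\mathbb R)=\mathbb RF\oplus\mathbb R\zeta$. Suppose $d<k\mu$.

**Step 1: a line bundle with sections.** The purpose is to replace the psef class by sections of a bundle on $C$. Choose $b$ with $\zeta+bF$ ample, and $\delta>0$ so small that $d+\delta b<(k+\delta)\mu$. The class $dF+k\zeta+\delta(\zeta+bF)$ contains a Kähler current, and its $\zeta$-coefficient $k+\delta$ is positive. By openness there is a rational class $d'F+k'\zeta$ that contains a Kähler current, with $k'>0$ and $d'<k'\mu$. Let $m\ge1$ be such that $mk',md'$ are integers, and put $L=\mathcal O(mk')\otimes q^*M$ with $M$ a line bundle of degree $md'$ on $C$. A line bundle whose class contains a Kähler current is big (Demailly, *Singular hermitian metrics on positive line bundles*). So for some $l\ge1$, with $r=lmk'$,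
$$0\neq H^0(E,L^l)=H^0(C,S^rN^*\otimes M^l).$$
This is a nonzero map $M^{-l}\to S^rN^*$.

**Step 2: slopes.** We bound the degree of a line bundle that maps to $S^rN^*$. The Harder–Narasimhan filtration of $N^*$ has semistable graded pieces $G_i$ of slopes $\mu_i\le\mu_{\max}(N^*)=-\mu$. If $0\to A\to B\to G\to0$ is exact, then $S^rB$ has a filtration with graded pieces $S^{r-i}A\otimes S^iG$; iterating this, $S^rN^*$ has a filtration with graded pieces $\bigotimes_iS^{r_i}G_i$, $\sum r_i=r$. In characteristic $0$ these are semistable (Lazarsfeld, *Positivity II*, §6.4), and their slopes are $\sum r_i\mu_i\le-r\mu$. Let $\mathcal S_j$ be the smallest step of this filtration that contains the image of $M^{-l}$. Then $M^{-l}\to\mathcal S_j/\mathcal S_{j-1}$ is nonzero. Its image is a rank-one subsheaf of degree $\ge\deg M^{-l}$ in a semistable bundle of slope $\le-r\mu$, so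
$$-l\,m\,d'=\deg M^{-l}\le-r\mu=-l\,m\,k'\mu,$$
i.e. $d'\ge k'\mu$. This contradicts $d'<k'\mu$. $\square$

## 7. Restriction of classes to a hypersurface

**Lemma 5.** Let $W$ be a compact Kähler manifold, $D\subset W$ a smooth connected hypersurface, and $S$ a closed positive $(1,1)$-current on $W$ with $\nu(S,y)=0$ for some $y\in D$. Then $\{S\}|_D$ is psef on $D$.

*Proof.* By the example in Section 5 we cannot restrict $S$ itself; we restrict its regularizations and pass to the limit. Let $\omega$ be a Kähler form and $\theta\in\{S\}$ smooth, and take $S_j=\theta+dd^c\psi_j\ge-\varepsilon_j\omega$ from Demailly's regularization theorem. Since $\nu(S_j,y)\le\nu(S,y)=0$ and $\psi_j=c_j\log\sum|g_i|^2+O(1)$ near $y$, either $c_j=0$ or the $g_i$ do not all vanish at $y$. So $\psi_j$ is bounded near $y$.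

Locally, let $\rho$ be a smooth potential of $\theta+\varepsilon_j\omega$. Then $\rho+\psi_j$ is psh, and its restriction to $D$ is locally either psh or $\equiv-\infty$. The set of points of $D$ near which it is $\equiv-\infty$ is open. It is also closed: near a limit point the restriction is $-\infty$ on a nonempty open set, so it is not a psh function there. As $D$ is connected and the restriction is finite near $y$, this set is empty. Hence the restrictions define a closed positive current in $\{S\}|_D+\varepsilon_j\{\omega|_D\}$. Its mass with respect to $\omega|_D$ is a cohomological number, bounded in $j$. A weak limit is a closed positive current in $\{S\}|_D$. $\square$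

## 8. A current in $\beta$ with a weighted pole

Write $P_r=\{|z_j|<r\ \forall j\}$.

**Lemma 6.** Let $\beta$ be a Kähler class, $x\in C$, and let $(z_1,\dots,z_n)$ be coordinates centred at $x$, defined near $\{|z_j|\le2\ \forall j\}$, with $C=\{z_2=\dots=z_n=0\}$. Let $a,\tau>0$ with $a\tau^n<\beta^n$, and
$$\Phi:=\log\max(|z_1|^a,|z_2|,\dots,|z_n|).$$
Then there is a closed positive current $T\in\beta$ with a local potential $u$ that satisfies $u\le\tau\Phi+B$ on $P_{1/2}$, with $B$ a constant.

The condition $a\tau^n<\beta^n$ has a simple meaning. Cut off the pole of $\Phi$ at height $\log\varepsilon$; the cut-off function has Monge–Ampère mass $a$, so $\tau\Phi$ needs mass $a\tau^n$, which must fit into $\beta^n$. For $n=1$: $\max(a\log|z|,\log\varepsilon)$ has $dd^c$ equal to $a$ times the uniform probability measure on the circle $|z|=\varepsilon^{1/a}$.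

*Proof.*

**Step 0: total masses depend only on growth.** This step lets us compute one mass by comparison with the Fubini–Study potential. Let $u,v$ be continuous psh functions on $\mathbb C^n$ with $u-v$ bounded and $u\to\infty$ at infinity. We show that $(dd^cu)^n$ and $(dd^cv)^n$ have the same total mass. Let $s>1$ and let $K$ be compact. Choose a constant $M$ with $su-M<v$ near $K$. Since $su-M-v=(s-1)u+(u-v)-M\to\infty$, the function $g=\max(su-M,v)$ equals $su-M$ near the boundary of a large ball $\mathbb B\supset K$, and it equals $v$ near $K$. By Stokes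
$$\int_K(dd^cv)^n\le\int_{\mathbb B}(dd^cg)^n=s^n\int_{\mathbb B}(dd^cu)^n .$$
Let $s\to1$, exhaust by $K$, and exchange $u$ and $v$.

**Step 1: the mass of the cut-off pole.** For $0<\varepsilon<1$ let $\chi_\varepsilon=\max(\Phi,\log\varepsilon)$, a continuous psh function on $\mathbb C^n$. We claim that $(dd^c\chi_\varepsilon)^n$ has total mass $a$ and is supported on the torus
$$\mathbb T_\varepsilon=\{|z_1|^a=|z_2|=\dots=|z_n|=\varepsilon\}\subset P_1 .$$
At a point $p$ let $J$ be the set of those among the $n+1$ functions $a\log|z_1|,\log|z_2|,\dots,\log|z_n|,\log\varepsilon$ that equal $\chi_\varepsilon(p)$ at $p$. They are finite at $p$, hence pluriharmonic near $p$; the others are strictly smaller near $p$, so $\chi_\varepsilon=\max_J$ near $p$.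

Suppose $|J|\le n$. Subtract one member of $J$: near $p$, $\chi_\varepsilon$ is a pluriharmonic function plus $\max(0,\log|f_1|,\dots,\log|f_r|)$ with $r\le n-1$ nonvanishing holomorphic functions $f_i$ (for instance local branches of $z_1^a/\varepsilon$). The second term is the pull-back of a continuous psh function $\psi$ on an open set of $\mathbb C^{n-1}$ by a holomorphic map. If $\psi$ is smooth, the pull-back of $(dd^c\psi)^n$, an $(n,n)$-form on an open set of $\mathbb C^{n-1}$, is $0$. Approximating $\psi$ locally uniformly by smooth psh functions gives $(dd^c\chi_\varepsilon)^n=0$ near $p$.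

Suppose $|J|=n+1$. Then $p\in\mathbb T_\varepsilon$, and the local biholomorphism $z\mapsto\xi=(z_1^a/\varepsilon,z_2/\varepsilon,\dots,z_n/\varepsilon)$ pulls $\log^+\max_j|\xi_j|$ back to $\chi_\varepsilon-\log\varepsilon$. The measure $(dd^c\log^+\max_j|\xi_j|)^n$ on $\mathbb C^n$ is invariant under the torus action and, by the previous paragraph with $a=1$ and $\varepsilon=1$, supported on the unit torus. By Step 0, in comparison with $\frac12\log(1+|\xi|^2)$, its total mass is $1$. So it is normalized Haar measure on the unit torus. The argument of $\xi_1$ is locally $a$ times that of $z_1$ up to a constant, and the other arguments agree with those of $z_2,\dots,z_n$. So $(dd^c\chi_\varepsilon)^n$ is $a$ times normalized Haar measure on $\mathbb T_\varepsilon$, which proves the claim.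

**Step 2: a Monge–Ampère equation and a uniform bound.** We prescribe the volume form so that it dominates the mass of $\tau\chi_\varepsilon$, and compare. Convolve $\chi_\varepsilon$ with a small radial kernel to get a smooth psh $\tilde\chi_\varepsilon$ near $\overline{P_1}$ with
$$\chi_\varepsilon\le\tilde\chi_\varepsilon\le\chi_\varepsilon+1,\qquad\int_{\overline{P_1}}(dd^c\tilde\chi_\varepsilon)^n\le a+\varepsilon .$$
This is possible: the convolutions are $\ge\chi_\varepsilon$ and converge locally uniformly to it, so their Monge–Ampère measures converge weakly, and the mass of a compact set is upper semicontinuous under weak convergence. Let $0\le\eta\le1$ be smooth with compact support in $P_1$ and $\eta=1$ on $P_{1/2}$ (and near its closure). Let $\omega_\beta\in\beta$ be a Kähler form and $V=\beta^n$. Put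
$$c_\varepsilon=1-\frac{\tau^n}V\int\eta\,(dd^c\tilde\chi_\varepsilon)^n\ \ge\ 1-\frac{\tau^n(a+\varepsilon)}V ,$$
which is positive for small $\varepsilon$, since $a\tau^n<V$. The form $\tau^n\eta\,(dd^c\tilde\chi_\varepsilon)^n+c_\varepsilon\omega_\beta^n$ is a smooth positive volume form on $X$ of total mass $V$. By Yau's theorem there is a smooth $\varphi_\varepsilon$ with $\sup\varphi_\varepsilon=0$, $\omega_\beta+dd^c\varphi_\varepsilon>0$ and
$$(\omega_\beta+dd^c\varphi_\varepsilon)^n=\tau^n\eta\,(dd^c\tilde\chi_\varepsilon)^n+c_\varepsilon\,\omega_\beta^n. \tag{4}$$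

Let $\omega_\beta=dd^ch$ near $\overline{P_1}$ with $h$ smooth, and $u_\varepsilon=h+\varphi_\varepsilon\le B_0:=\sup_{P_1}h$. On $\partial P_{1/2}$ some $|z_j|$ equals $\frac12$, so $\tilde\chi_\varepsilon\ge\Phi\ge-\max(1,a)\log2$ there, and
$$u_\varepsilon-\tau\tilde\chi_\varepsilon\le B_1:=B_0+\tau\max(1,a)\log2\quad\text{on }\partial P_{1/2}.$$
Suppose $u_\varepsilon-\tau\tilde\chi_\varepsilon$ had its maximum over $\overline{P_{1/2}}$ at an interior point. At that point its complex Hessian is $\le0$, so $0<dd^cu_\varepsilon\le\tau\,dd^c\tilde\chi_\varepsilon$ and $(dd^cu_\varepsilon)^n\le\tau^n(dd^c\tilde\chi_\varepsilon)^n$. But by (4), $(dd^cu_\varepsilon)^n=\tau^n(dd^c\tilde\chi_\varepsilon)^n+c_\varepsilon\omega_\beta^n$ on $P_{1/2}$, which is strictly larger. So the maximum is on the boundary, and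
$$u_\varepsilon\le\tau\tilde\chi_\varepsilon+B_1\le\tau\chi_\varepsilon+B\quad\text{on }P_{1/2},\qquad B=B_1+\tau,$$
with $B$ independent of $\varepsilon$.

**Step 3: the limit $\varepsilon\to0$.** Since $\sup\varphi_\varepsilon=0$, along a sequence $\varepsilon\to0$ the $\varphi_\varepsilon$ converge in $L^1$ and almost everywhere to an $\omega_\beta$-psh function $\varphi$. Put $T=\omega_\beta+dd^c\varphi\in\beta$ and $u=h+\varphi$. As $\chi_\varepsilon\downarrow\Phi$, we get $u\le\tau\Phi+B$ almost everywhere on $P_{1/2}$. It holds everywhere: $u(z)$ is at most the mean of $u$, hence of $\tau\Phi+B$, over small balls about $z$, and these means tend to $\tau\Phi(z)+B$ because $\Phi$ is psh. $\square$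

We have no control over whether $T$ is $-\infty$ along $C$. For large $a$ it must be. If $aT$-poles could be restricted as in Section 5, then from $u|_C\le a\tau\log|z_1|+O(1)$ one would get $\beta\cdot C\ge a\tau$, whereas $a\tau$ can be chosen close to $a^{\frac{n-1}n}(\beta^n)^{\frac1n}$, which exceeds $\beta\cdot C$ once $a$ is large.

## 9. Splitting the pole between $E$ and a fibre of $E$

**Proposition 7.** Let $T$ be a closed positive $(1,1)$-current on $X$, $\beta=\{T\}$, and $k$ the generic Lelong number of $\pi^*T$ along $E$.

(a) $\beta\cdot C\ge k\mu$.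

(b) If near some $x\in C$, in coordinates as in Lemma 6, a potential $u$ of $T$ satisfies
$$u\le\tau\log\max(|z_1|^\mu,|z_2|,\dots,|z_n|)+B\quad\text{on }P_{1/2},$$
with $\tau>0$, then $\beta\cdot C\ge\mu\tau$.

*Proof.* Put $d=\beta\cdot C$.

**Step 1: remove the part of $\pi^*T$ along $E$, and prove (a).** By Siu's theorem $\pi^*T=k[E]+R$ with $R\ge0$ closed, of generic Lelong number $0$ along $E$. Thus $\nu(R,\cdot)=0$ on $E$ outside a countable union of proper analytic subsets of $E$. Since $H^2(C,\mathbb R)=\mathbb R$, we have $(\pi^*\beta)|_E=q^*(\beta|_C)=dF$, and so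
$$\{R\}|_E=(\pi^*\beta-k[E])|_E=dF+k\zeta. \tag{5}$$
By Lemma 5 with $W=Y$, $D=E$, this class is psef, and Lemma 4 gives $d\ge k\mu$. (For a line in $\mathbb P^n$ and $T$ a hyperplane through it, $k=d=\mu=1$: equality.)

For (b): if $k\ge\tau$, then (a) gives $d\ge k\mu\ge\mu\tau$. From now on let $k<\tau$, and put
$$\lambda:=\mu(\tau-k)>0 .$$
The goal is to show that one may subtract $\lambda F$ from (5) and keep a psef class.

**Step 2: the pole of $R$ near the fibre over $x$.** We turn the bound on $u$ into a bound on a potential of $R$. Let $E_x=q^{-1}(x)$. On $Y$ use the coordinates $t=z_1$, $s=z_2$, $w_j=z_j/z_2$ ($j\ge3$) on $\{|t|,|s|<\frac12,\ |w_j|<1\}$; for $n=2$ there are no $w_j$. Here $E=\{s=0\}$ and $E_x=\{t=s=0\}$, the chart maps into $P_{1/2}$, and $\max(|z_2|,\dots,|z_n|)=|s|$. So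
$$\pi^*u\le\tau\log\max(|t|^\mu,|s|)+B .$$
The chart is a polydisc, so $R$ has a psh potential there, and after adding a pluriharmonic function we have a potential $v$ of $R$ with $\pi^*u=v+k\log|s|$ almost everywhere; both sides are psh, so this holds everywhere. The direct estimate $v=\pi^*u-k\log|s|$ is useless as $s\to0$, because $-k\log|s|\to+\infty$. But $v$ is psh across $s=0$, so a bound on a circle suffices. Fix $w$ and $t\ne0$ with $|t|<\frac12$ and $|t|^\mu<\frac12$. On the circle $|s|=|t|^\mu$,
$$v=\pi^*u-k\log|s|\le\tau\mu\log|t|+B-k\mu\log|t|=\lambda\log|t|+B .$$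
As $v(t,\cdot,w)$ is subharmonic or $\equiv-\infty$, the maximum principle gives
$$v(t,s,w)\le\lambda\log|t|+B\qquad\text{for }|s|\le|t|^\mu. \tag{6}$$

**Step 3: blow up until the region $|s|\le|t|^\mu$ contains an open piece of a divisor.** The bound (6) holds only on a thin region tangent to $E$ to order about $\mu$; iterated blow-ups open it up. Fix an integer $A\ge\max(\mu,1)$. Put $Y_0=Y$, $E_0=E$. Let $Y_1$ be the blow-up of $Y_0$ along $E_x$, which is smooth of codimension $2$, with exceptional divisor $F_1$, and let $E_1$ be the strict transform of $E_0$. For $j\ge1$ let $Y_{j+1}$ be the blow-up of $Y_j$ along $E_j\cap F_j$, with exceptional divisor $F_{j+1}$, and let $E_{j+1}$ be the strict transform of $E_j$. In the coordinates above, the relevant chart of $Y_1$ is $s=t\sigma_1$ with $F_1=\{t=0\}$, $E_1=\{\sigma_1=0\}$; that of $Y_2$ is $\sigma_1=t\sigma_2$, and so on. So $Y_A$ has a chart $(t,\sigma,w)$ with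
$$s=t^A\sigma,\qquad F_A=\{t=0\},\qquad E_A=\{\sigma=0\}.$$
The other points of $E_x$ are treated in the same way with some $z_i$ in place of $z_2$. Each centre is a smooth divisor in $E_j$, so $E_{j+1}\cong E_j$, and $F_{j+1}$ meets $E_{j+1}$ transversally along the copy of $E_x$. Let $p:Y_A\to Y$ be the composition. Then $Y_A$ is compact Kähler, $p|_{E_A}:E_A\to E$ is an isomorphism, and under it
$$[F_A]|_{E_A}=F. \tag{7}$$

**Step 4: the current $S:=p^*R-\lambda[F_A]$ is positive.** This turns the pole into a divisor that can be split off. In the chart, let $|\sigma|<1$ and let $t\neq0$ be small. Then $|s|=|t|^A|\sigma|\le|t|^A\le|t|^\mu$, so by (6) $p^*v\le\lambda\log|t|+B$; this also holds on $\{t=0\}$, by the mean-value argument of Lemma 6, Step 3. At a point $y_0\in F_A$ of this chart with $|\sigma|<1$ we have $\log|t|\le\log|\cdot-y_0|$, so $\nu(p^*R,y_0)\ge\lambda$. Thus $\nu(p^*R,\cdot)\ge\lambda$ on a nonempty open subset of $F_A$. The divisor $F_A$ is irreducible, being a $\mathbb P^1$-bundle over a copy of $E_x$, so the analytic set $\{\nu(p^*R,\cdot)\ge\lambda\}$ contains it. By Siu's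 theorem $p^*R\ge\lambda[F_A]$.

**Step 5: restrict $S$ to $E_A$.** Choose $y\in E_A$ on no exceptional divisor of $p$, so that $p$ is a local biholomorphism at $y$, and with $\nu(R,p(y))=0$. Such $y$ exist, since only a countable union of proper analytic subsets of $E_A$ is excluded. Then $\nu(S,y)=\nu(R,p(y))=0$. By Lemma 5 with $W=Y_A$, $D=E_A$, the class $\{S\}|_{E_A}$ is psef. Under $E_A\cong E$ it equals, by (5) and (7),
$$\{R\}|_E-\lambda F=(d-\lambda)F+k\zeta .$$
Lemma 4 gives $d-\lambda\ge k\mu$, i.e. $d\ge k\mu+\mu(\tau-k)=\mu\tau$. The unknown $k$ has dropped out. $\square$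

**Remark (why the weight is $\mu$).** Run the proof with $|z_1|^a$ in place of $|z_1|^\mu$ and $A\ge\max(a,1)$. For $k<\tau$ it gives $d\ge k\mu+a(\tau-k)$, and for $k\ge\tau$ it gives $d\ge\mu\tau$; in all cases $d\ge\min(a,\mu)\,\tau$. Lemma 6 allows $\tau$ up to $(\beta^n/a)^{1/n}$, so the outcome is $\min(a,\mu)\,a^{-1/n}(\beta^n)^{1/n}$. This increases in $a$ for $a\le\mu$ and decreases for $a\ge\mu$, so $a=\mu$ is the best choice.

## 10. Proof of the inequality $\beta\cdot C\ge\mu^{(n-1)/n}(\beta^n)^{1/n}$

*Proof of Theorem 2.* Both sides of (2) are continuous on the nef cone, so let $\beta$ be Kähler. For any $\tau>0$ with $\mu\tau^n<\beta^n$, Lemma 6 with $a=\mu$ gives a closed positive current $T\in\beta$ to which Proposition 7(b) applies. Hence $\beta\cdot C\ge\mu\tau$. Let $\tau\to(\beta^n/\mu)^{1/n}$: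
$$\beta\cdot C\ge\mu\cdot\mu^{-\frac1n}(\beta^n)^{\frac1n}=\mu^{\frac{n-1}n}(\beta^n)^{\frac1n}.\qquad\square$$

With Section 4 this completes the proof of Theorem 1.

## 11. Pseudoeffective classes and divisors disjoint from $C$

Proposition 7 never asked $\beta$ to be nef. This section pushes the inequality to psef classes and determines when equality to $0$ occurs. Keep $n\ge2$ and $X$, $C$ connected.

**Non-pluripolar products and volume.** For a psh function $u$, the measure $\langle(dd^cu)^n\rangle$ equals $(dd^c\max(u,-j))^n$ on $\{u>-j\}$ for every $j$ and charges no pluripolar set; $\langle T^n\rangle$ is defined by this recipe with local potentials. For $n=1$, $\langle\delta_0\rangle=0$. A class is *big* if it contains a Kähler current. For $\beta$ big, $\operatorname{vol}(\beta)=\sup_{T\in\beta,\,T\ge0}\int\langle T^n\rangle$, and $\operatorname{vol}(\beta)=0$ otherwise (Boucksom; Boucksom–Eyssidieux–Guedj–Zeriahi [BEGZ], Acta Math. 205 (2010)).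

**Theorem 3.** Let $\alpha$ be psef.

* (i) $\alpha\cdot C\ge\mu^{\frac{n-1}n}\operatorname{vol}(\alpha)^{\frac1n}\ge0$.
* (ii) $\alpha\cdot C=0$ if and only if $\alpha=\sum a_i[D_i]$ (finite sum, $a_i\ge0$) with prime divisors $D_i$ disjoint from $C$.
* (iii) The prime divisors disjoint from $C$ have linearly independent classes in $H^{1,1}(X,\mathbb R)$. So there are at most $h^{1,1}(X)-1$ of them, and the face $[C]^\perp$ of the psef cone is the simplicial cone they generate. In particular $[C]$ is interior to the dual of the psef cone if and only if no prime divisor is disjoint from $C$.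

*Example.* Let $X$ be the blow-up of $\mathbb P^2$ at a point, $H$ the pull-back of the line class, $E_0$ the exceptional curve, and $C$ the preimage of a line that misses the point. Then $N=\mathcal O(1)$ is ample, and $E_0$ is disjoint from $C$. Nef classes are $xH-yE_0$ with $0\le y\le x$, and their degree on $C$ is $x$, so $[C]$ is interior to $\mathcal K^*(X)$. But $E_0\cdot C=0$, so $[C]$ is not interior to the dual of the psef cone. Here $h^{1,1}-1=1$, and $E_0$ is the only prime divisor disjoint from $C$.

**Lemma 8.** Lemma 6 holds for $\beta$ big, with $\beta^n$ replaced by $\operatorname{vol}(\beta)$.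

*Proof.* The scheme is that of Lemma 6; the equation is now solved in the non-pluripolar sense, and the pointwise maximum principle becomes a comparison of masses. Let $\theta\in\beta$ be smooth, $dV$ a smooth positive volume form, and $a\tau^n<\operatorname{vol}(\beta)$.

**Step 1: the equation.** We prescribe the measure $\tau^n(dd^c\chi_\varepsilon)^n+c\,dV$ with $\varepsilon$ small. Its first term is supported on $\mathbb T_\varepsilon$, inside the chart, and has mass $a\tau^n$; so we can choose $c>0$ independent of $\varepsilon$ such that the total mass is $\operatorname{vol}(\beta)$. The measure charges no pluripolar set, since $\chi_\varepsilon$ is locally bounded. By [BEGZ, Thm 3.1] it equals $\langle T_\varepsilon^n\rangle$ for some closed positive $T_\varepsilon=\theta+dd^c\varphi_\varepsilon$ with $\sup\varphi_\varepsilon=0$. Let $\theta=dd^ch$ near $\overline{P_1}$, $u=h+\varphi_\varepsilon\le B_0:=\sup_{P_1}h$, and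
$$w=\tau\chi_\varepsilon+B,\qquad B=B_0+\tau\max(1,a)\log2+1 .$$
Then $w$ is continuous, and $w>B_0\ge u$ near $\partial P_{1/2}$. On $P_{1/2}$ the equation reads $\langle(dd^cu)^n\rangle=(dd^cw)^n+c\,dV$.

**Step 2: comparison.** We show $u\le w$ on $P_{1/2}$. Suppose not. Then $\{u>w\}$ has positive Lebesgue measure, since otherwise $u\le w$ almost everywhere, hence everywhere by the mean-value argument. Put $g=\max(u,w)$. It is bounded and psh on $P_{1/2}$ and equals $w$ near the boundary, so $\int_{P_{1/2}}(dd^cg)^n=\int_{P_{1/2}}(dd^cw)^n<\infty$. For $j>-\inf_{P_{1/2}} w$ we have $g=\max(\max(u,-j),w)$ and $\{\max(u,-j)\ge w\}=\{u\ge w\}\subset\{u>-j\}$. Recall Demailly's inequality for locally bounded psh functions,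
$$(dd^c\max(u_1,u_2))^n\ge\mathbf 1_{\{u_1\ge u_2\}}(dd^cu_1)^n+\mathbf 1_{\{u_1<u_2\}}(dd^cu_2)^n .$$
With $u_1=\max(u,-j)$, $u_2=w$, and since $\langle(dd^cu)^n\rangle=(dd^c\max(u,-j))^n$ on $\{u>-j\}$, it gives
$$(dd^cg)^n\ge\mathbf 1_{\{u\ge w\}}\langle(dd^cu)^n\rangle+\mathbf 1_{\{u<w\}}(dd^cw)^n\ge(dd^cw)^n+c\,\mathbf 1_{\{u\ge w\}}dV .$$
Integrating over $P_{1/2}$ contradicts the equality of masses. So $u\le\tau\chi_\varepsilon+B$ on $P_{1/2}$ with $B$ independent of $\varepsilon$, and the limit $\varepsilon\to0$ is taken as in Lemma 6, Step 3 (with $\theta$ in place of $\omega_\beta$). $\square$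

*Proof of (i).* If $\alpha$ is big, then for $\mu\tau^n<\operatorname{vol}(\alpha)$ Lemma 8 with $a=\mu$ and Proposition 7(b) give $\alpha\cdot C\ge\mu\tau$; let $\tau\to(\operatorname{vol}(\alpha)/\mu)^{1/n}$. If $\alpha$ is psef but not big, then $\operatorname{vol}(\alpha)=0$. For $\omega$ Kähler and $\varepsilon>0$ the class $\alpha+\varepsilon\omega$ is big, so $(\alpha+\varepsilon\omega)\cdot C\ge0$. Let $\varepsilon\to0$.

**Divisorial Zariski decomposition.** For (ii) we need Boucksom's decomposition (Ann. Sci. ENS 37 (2004), §3): $\alpha=Z+\{N(\alpha)\}$, where $N(\alpha)=\sum\nu(\alpha,D)[D]$ is a finite sum over prime divisors with $\nu(\alpha,D)\geq 0$, where $\nu(\alpha,D)\le\nu(T,D)$ for every closed positive $T\in\alpha$, with $\nu(T,D)$ the generic Lelong number along $D$, and where $Z$ is *modified nef*: for each $\delta>0$ there is a closed current in $Z$ that is $\ge-\frac\delta2\omega$ and has generic Lelong number $0$ along every prime divisor. In the example above take $\alpha=H+E_0$. The current $\omega'+[E_0]$, with $\omega'\in H$ the pull-back of a Fubini–Study form, shows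 that $N(\alpha)=\nu E_0$ with $\nu\le1$. Adding $\frac\delta2\omega$ to the currents in $Z$ and applying Lemma 5 with $D=E_0$ gives $(Z+\frac\delta2\omega)\cdot E_0\ge0$ for all $\delta>0$, so $0\le Z\cdot E_0=-(1-\nu)$. Hence $\nu=1$ and $Z=H$.

*Proof of (ii).* "If" is clear. Let $\alpha$ be psef with $\alpha\cdot C=0$, and let $\omega$ be a Kähler form.

**Step 1: bounded volume.** As in Section 4, we look at the ray $t\alpha+\omega$. By (i), for all $t>0$,
$$\mu^{\frac{n-1}n}\operatorname{vol}(t\alpha+\omega)^{\frac1n}\le(t\alpha+\omega)\cdot C=\omega\cdot C, \tag{8}$$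
so $\operatorname{vol}(t\alpha+\omega)$ is bounded in $t$.

**Step 2: a lower bound for the volume.** We claim $\operatorname{vol}(t\alpha+\omega)\ge n\,t\,Z\cdot\omega^{n-1}$. Take a current in $Z$ as in the definition of modified nef, and apply Demailly's regularization with additional loss $\le\frac\delta2\omega$ and without increasing Lelong numbers. This gives a closed current $S_\delta\in Z$, $S_\delta\ge-\delta\omega$, with analytic singularities. It has generic Lelong number $0$ along every prime divisor, so its singular locus has codimension $\ge2$. Let $t\delta<1$. Let $f:X'\to X$ be a log resolution of the singularities of $S_\delta$ that is an isomorphism off the singular locus. Then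
$$f^*(S_\delta+\delta\omega)=\Psi+[\Gamma]$$
with $\Gamma$ an effective $f$-exceptional $\mathbb R$-divisor and $\Psi$ closed with locally bounded potentials. These potentials are psh off $\Gamma$ and bounded, hence extend as psh functions, so $\Psi\ge0$.

The current $S:=t(S_\delta+\delta\omega)+(1-t\delta)\omega$ is positive in $tZ+\omega$, and $S+tN(\alpha)$ is positive in the big class $t\alpha+\omega$. Non-pluripolar products charge no proper analytic subset, and neither do Monge–Ampère measures of locally bounded potentials. So the divisor $tN(\alpha)$ may be dropped, and $\int\langle S^n\rangle$ may be computed on $X'$ off the preimage of the singular locus, where $f^*S=t\Psi+(1-t\delta)f^*\omega$: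
$$\operatorname{vol}(t\alpha+\omega)\ge\int_X\langle(S+tN(\alpha))^n\rangle=\int_X\langle S^n\rangle=\int_{X'}\big(t\Psi+(1-t\delta)f^*\omega\big)^n\ge n\,t\,(1-t\delta)^{n-1}\{\Psi\}\cdot f^*\omega^{n-1}.$$
The last inequality keeps one term of the binomial expansion; the others are $\ge0$. Since $f(\Gamma)$ has codimension $\ge2$, $\Gamma\cdot f^*\omega^{n-1}=0$, so
$$\{\Psi\}\cdot f^*\omega^{n-1}=(Z+\delta\omega)\cdot\omega^{n-1}.$$
Let $\delta\to0$ with $t$ fixed.

**Step 3: $Z=0$.** By (8) and Step 2, letting $t\to\infty$, $Z\cdot\omega^{n-1}\le0$. The class $Z$ is psef, as a weak limit $\delta\to0$ shows, so it contains a closed positive current of mass $\le0$, which is $0$. Hence $Z=0$ and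
$$\alpha=\{N(\alpha)\}=\sum a_i[D_i],\qquad a_i>0. \tag{9}$$

**Step 4: the $D_i$ miss $C$.** By (i) all $D_i\cdot C\ge0$, and $\sum a_i\,D_i\cdot C=0$, so every $D_i\cdot C=0$. If $C\subset D_i$, then Proposition 7(a) with $T=[D_i]$, for which $k=\operatorname{mult}_CD_i\ge1$, gives $D_i\cdot C\ge\mu>0$, impossible. So $C\not\subset D_i$, and then $D_i\cdot C=0$ forces $D_i\cap C=\emptyset$.

*Proof of (iii).* Let $D_1,\dots,D_r$ be distinct prime divisors disjoint from $C$ with $\sum c_i[D_i]=0$ in cohomology. Put $A_+=\sum_{c_i>0}c_iD_i$ and $A_-=\sum_{c_i<0}(-c_i)D_i$, and let $\alpha=\{A_+\}=\{A_-\}$ be their common class. Then $\alpha\cdot C=0$, so $\alpha=\{N(\alpha)\}$ by (9). Since $\nu(\alpha,D)\le\nu([A_\pm],D)$, we have $N(\alpha)\le A_+$ and $N(\alpha)\le A_-$ coefficientwise. As $A_+$ and $A_-$ have no common component, $N(\alpha)=0$, so $\alpha=0$. An effective divisor of class $0$ on a compact Kähler manifold is $0$, because its mass $\int_{A_\pm}\omega^{n-1}$ vanishes. So $A_+=A_-=0$ and all $c_i=0$.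

The classes lie in $[C]^\perp\subset H^{1,1}(X,\mathbb R)$, which is a hyperplane since $\omega\cdot C>0$ for $\omega$ Kähler. Hence there are at most $h^{1,1}(X)-1$ of them. By (i), $[C]$ is $\ge0$ on the psef cone, so $[C]^\perp$ cuts out a face, and by (ii) these classes generate it.

Finally, the psef cone is closed, by weak compactness of closed positive currents of bounded mass. So the argument for (3) applies to it: $[C]$ is interior to its dual if and only if $\alpha\cdot C>0$ for all psef $\alpha\ne0$. By (ii), and because a prime divisor has nonzero class, this holds if and only if no prime divisor is disjoint from $C$. $\square$
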